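# Semi-magic hypercubes: line sums that are forced to be even

## The pole at $-1$ of the counting series

**Theorem 1.** Let $n,d\ge 3$. For an integer $t\ge 0$ let $H_n^d(t)$ be the number of arrays $\bigl(c(a_1,\dots,a_d)\bigr)_{1\le a_1,\dots,a_d\le n}$ of nonnegative integers such that
$$\sum_{j=1}^n c(a_1,\dots,a_{k-1},j,a_{k+1},\dots,a_d)=t$$
for every $1\le k\le d$ and every choice of the other indices. Put $D=(n-1)^d$ and $\delta=D-7(n-2)$. Then $\delta\ge 0$. Write $H_n^d(t)=\sum_j c_j(t)t^j$ with periodic $c_j$. Then $c_j$ is constant for $j>\delta$, and $c_\delta(t)=a+(-1)^t b$ with constants $a$ and $b>0$. Moreover $\sum_t H_n^d(t)x^t$ has a pole at $x=-1$ of order exactly $\delta+1$, and its pole at every root of unity $\zeta\ne\pm1$ has order at most $\delta$. In particular $H_n^d$ is not a polynomial, and every period of it is even.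

**Corollary 2.** $H_n^d$ is a polynomial if and only if $\min(n,d)\le 2$.

The arrays counted here are the *semi-magic hypercubes* of order $n$, dimension $d$ and line sum $t$; a *line* is what one gets by fixing all coordinates but one. The question is from Matthias Beck, Moshe Cohen, Jessica Cuomo, and Paul Gribelyuk, "The number of "magic" squares and hypercubes", arXiv:math/0201013 (2002): is it true that $H_n^d$ fails to be a polynomial in $t$ whenever $n,d\ge3$? Theorem 1 says yes and says where polynomiality breaks.

We start from three known facts. First, $H_n^d(t)$ counts the integer points in the $t$-th dilate of the rational polytope of nonnegative real $n\times\cdots\times n$ arrays with all line sums $1$. By Ehrhart's theorem $H_n^d$ is a quasi-polynomial in $t$, and its degree is $(n-1)^d=D$. Second, for $d=2$ it is a polynomial, because the polytope of doubly stochastic matrices has integer vertices. Third, Bóna showed that $H_3^3$ is a genuine quasi-polynomial, not a polynomial.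

**Definition.** A *quasi-polynomial* is a function $f(t)=\sum_j c_j(t)t^j$ (finite sum, $t\in\mathbb Z_{\ge0}$) with periodic $c_j$. Equivalently, $f(t)=\sum_\zeta \zeta^tP_\zeta(t)$, a finite sum over roots of unity with polynomials $P_\zeta$. In both forms the data are unique.

For example, $\lfloor t/2\rfloor+1=\frac t2+\frac34+\frac14(-1)^t$, so $P_1=\frac t2+\frac34$ and $P_{-1}=\frac14$.

The two forms are linked to poles as follows. For $\eta$ a root of unity, $\sum_t \eta^t t^jx^t$ is a rational function with its only pole at $x=\eta^{-1}$, of order $j+1$. Put $x=\zeta_0^{-1}e^{-s}$ with $s\to0^+$. In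
$$\sum_{t\ge0}f(t)\,\zeta_0^{-t}e^{-st}=\sum_\zeta\sum_{t\ge 0}(\zeta/\zeta_0)^tP_\zeta(t)e^{-st}$$
the terms with $\zeta\ne\zeta_0$ stay bounded. Since $\sum_t t^je^{-st}\sim j!\,s^{-j-1}$, the term $\zeta=\zeta_0$, if $P_{\zeta_0}\neq0$, is asymptotic to $\mathrm{lc}(P_{\zeta_0})\,(\deg P_{\zeta_0})!\,s^{-\deg P_{\zeta_0}-1}$, where $\mathrm{lc}$ is the leading coefficient. So Theorem 1 is a statement about the growth of $\sum_t H_n^d(t)\zeta^{-t}e^{-st}$ as $s\to 0^+$, for $\zeta=-1$ and for the other roots of unity.

For $n=d=3$ we have $D=8$ and $\delta=1$. The coefficients $c_8,\dots,c_2$ are honest constants and the parity of $t$ first appears in $c_1$. For $n=4$, $d=3$ we have $D=27$ and $\delta=13$. The top coefficients look polynomial, and a crude argument will not see the parity.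

## Orders and dimensions at most 2, and seven zeros in a $3\times3\times3$ cube

If $n=1$, the only array is $(t)$, so $H_1^d=1$. If $d=1$, we count $n$-tuples of nonnegative integers with sum $t$, so $H_n^1(t)=\binom{t+n-1}{n-1}$. If $n=2$, a step along a line turns an entry $x$ into $t-x$. One entry therefore determines the array, with $x$ at the positions of one parity and $t-x$ at the others, and $H_2^d(t)=t+1$. For $d=2$ we have the quoted fact. So $H_n^d$ is a polynomial when $\min(n,d)\le2$. This is one half of Corollary 2, and Theorem 1 is the other half.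

Now let $n=d=3$, with coordinates $(x,y,z)$ running through $0,1,2$. We want to force the line sum to be even by prescribing zeros. If a line has only two nonzero entries, at $P$ and $P'$, then $\lambda(P)+\lambda(P')=t$. If seven such lines form a closed chain through seven cells, then adding the seven equations gives $7t=2\sum\lambda(P_j)$, so $t$ is even. Such a chain exists:
$$\begin{gathered}P_0=(0,0,0),\ P_1=(1,0,0),\ P_2=(1,1,0),\ P_3=(2,1,0),\\ P_4=(2,1,1),\ P_5=(0,1,1),\ P_6=(0,0,1).\end{gathered}$$
Consecutive cells (cyclically) differ in one coordinate. The third cells of the seven lines are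
$$Z^*=\{(2,0,0),(1,2,0),(0,1,0),(2,1,2),(1,1,1),(0,2,1),(0,0,2)\}.$$
Let $\lambda$ be a real array with all line sums $t=2k$ that vanishes on $Z^*$. The alternating relations around an odd cycle force $\lambda(P_j)=k$ for all $j$. Filling in the rest (matrix of layer $z$; rows $x=0,1,2$, columns $y=0,1,2$), one finds
$$A_0=\begin{pmatrix}k&0&k\\k&k&0\\0&k&k\end{pmatrix},\quad A_1=\begin{pmatrix}k&k&0\\\alpha&0&2k-\alpha\\k-\alpha&k&\alpha\end{pmatrix},\quad A_2=\begin{pmatrix}0&k&k\\k-\alpha&k&\alpha\\k+\alpha&0&k-\alpha\end{pmatrix}$$
with one free parameter $\alpha$. Here $A_0$ is forced, $A_1$ has one free entry, and $A_2$ is $2k$ minus the sum of the others. The arrays vanishing on $Z^*$ form a space of dimension $2$, inside the space of all arrays with equal line sums, which has dimension $9=D+1$ (see below). The nonnegative ones, $0\le\alpha\le k$, form a two-dimensional face of the cone of nonnegative arrays. On this face there are no integer points with odd $t$, and there are $t/2+1$ integer points for each even $t$. Taking $k=\frac12$, $\alpha=0$ gives a vertex of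 the polytope with entries $\frac12$.

Why seven lines? Take a closed chain of $k$ lines in which consecutive lines meet and have different directions. A direction that occurs must occur at least twice, because the chain closes up and a single move in a coordinate would never be undone. With only two directions the directions alternate, so $k$ is even. If $k$ is odd there are at least three directions, so $k\ge6$, hence $k\ge7$. In particular, odd chains need $d\ge3$. This concerns chains only; a large part of what follows shows that nothing else beats them.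

## A triangle with a fractional vertex and a polynomial count

A sensible first attempt is to say that the polytope has a vertex with entries $\frac12$ and that a whole face has no integer points for odd $t$, so the count depends on the parity of $t$. This is not a proof. Consider the triangle with vertices $(0,0)$, $(1,\frac12)$, $(2,0)$. In its $t$-th dilate the row at height $y\le\lfloor t/2\rfloor=:m$ contains $2t-4y+1$ integer points, so the count is
$$\sum_{y=0}^m(2t-4y+1)=(m+1)(2t+1-2m)=\tfrac12(t+1)(t+2)$$
for both parities of $t$. The vertex is fractional and the count is a polynomial.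

We look at the exact point of failure. The cone over the triangle is given by $c_1=x-2y\ge0$, $c_2=2t-x-2y\ge0$ and $y\ge0$. The ray over the fractional vertex, $c_1=c_2=0$, contains only integer points with $t$ even. The integer points $(x,y,t)$ correspond to the integer triples $(c_1,c_2,y)$ with $c_1\equiv c_2\pmod 2$, via $x=c_1+2y$ and $t=\frac{c_1+c_2}2+2y$. With $q=-e^{-s}$,
$$\sum(-1)^te^{-st}=\Bigl(\sum_{y\ge0}q^{2y}\Bigr)\Bigl(\sum_{c_1\equiv c_2}q^{(c_1+c_2)/2}\Bigr)=\frac1{1-q^2}\cdot\frac{1+q}{(1-q)^2}=\frac1{(1-q)^3}.$$
The first factor, the sum along the ray, has the expected pole at $q=-1$. The second factor, the sum over the directions transversal to the ray, vanishes there: the pairs with both $c_i$ even contribute $1/(1-q)^2$, the pairs with both odd contribute $q/(1-q)^2$, and in the limit these cancel. The cancellation is possible because $(c_1,c_2)$ does not take all integer values.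

Suppose instead that near a face $G$, defined by the vanishing of the entries at the cells of a set $Z_G$, these entries can be prescribed as arbitrary integers independently, and that $(-1)^{t}=\prod_{z\in Z_G}(-1)^{\lambda(z)}$. Then each transversal direction contributes $\sum_{a\ge0}(-1)^ae^{-sa}\to\frac12$, and the face contributes $2^{-|Z_G|}$ times a positive quantity. If all faces of maximal dimension with even $t$ behave like this, the contributions are all positive and nothing cancels. So we have to show three things. The largest faces on which integer points have even line sum have codimension exactly $7(n-2)$, and for an integer $m\ge3$ in place of $2$ the faces are smaller. At these faces the transversal structure is as just described. And the heuristic with the factors $\frac12$ can be made rigorous for the whole cone.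

Throughout, $n\ge3$.

## The cone of real hypercubes and its dual lattice

Let $[n]=\{1,\dots,n\}$ (or any $n$-element index set), and let $X_m=[n]^m$ be the set of *cells*. For the moment $m=d\ge 3$, $X=X_d$. Put
$$\Lambda=\{\lambda\in\mathbb Z^X:\text{all line sums of }\lambda\text{ are equal}\},\quad t(\lambda)=\text{the line sum},\quad V=\Lambda\otimes\mathbb R,\quad \mathcal C=\{\lambda\in V:\lambda\ge0\},$$
so that $H(t_0):=H_n^d(t_0)=\#\{\lambda\in\mathcal C\cap\Lambda:t(\lambda)=t_0\}$. The map $t:\Lambda\to\mathbb Z$ is onto: the indicator of $\{z:\sum z_i\equiv0\bmod n\}$ has line sum $1$. Also $t>0$ on $\mathcal C\setminus\{0\}$.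

Let $U=\mathbb Z^n/\mathbb Z(1,\dots,1)$, free of rank $n-1$, with $e_i$ the image of the $i$-th basis vector, so $\sum_ie_i=0$. (For $n=3$: $e_1,e_2$ is a basis and $e_3=-e_1-e_2$.) Put $U_m=U^{\otimes m}$, free of rank $(n-1)^m$, with $U_0=\mathbb Z$, and $e_z=e_{z_1}\otimes\dots\otimes e_{z_m}$ for $z\in X_m$.

A homomorphism $U_d\to\mathbb Z$ is a $d$-linear form on $\mathbb Z^n$ that vanishes whenever one argument is $(1,\dots,1)$. In other words, it is an array with all line sums $0$. So $\Lambda^0:=\ker t=\mathrm{Hom}(U_d,\mathbb Z)$, where $\lambda$ corresponds to $e_z\mapsto\lambda(z)$. In particular $\dim V=D+1$.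

Let $N=\mathrm{Hom}(\Lambda,\mathbb Z)$. It contains $t$ and the coordinate functions $c_z$, $c_z(\lambda)=\lambda(z)$. Dualizing the split sequence $0\to\Lambda^0\to\Lambda\to\mathbb Z\to0$ gives an exact sequence
$$0\to\mathbb Zt\to N\to U_d\to0,\qquad c_z\mapsto e_z .$$

For a face $G$ of $\mathcal C$ let $Z_G=\{z:\lambda(z)=0\ \forall\lambda\in G\}$. Since $\mathcal C$ is cut out by the inequalities $\lambda(z)\ge0$, standard polyhedral facts give $G=\{\lambda\in\mathcal C:\lambda|_{Z_G}=0\}$, the relative interior of $G$ consists of the $\lambda\in G$ that are positive off $Z_G$, and $\mathrm{span}\,G=\{\lambda\in V:\lambda|_{Z_G}=0\}$. Put $\Lambda_G=\Lambda\cap\mathrm{span}\,G$.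

**Definition.** For $m\ge2$, a face $G$ is *$m$-trivial* if $t(\Lambda_G)\subset m\mathbb Z$.

The face $\{0\}$ is $m$-trivial for every $m$. The two-dimensional face of the $3\times3\times3$ cone found above is $2$-trivial. The next lemma turns $m$-triviality into a statement about the vectors $e_z$.

**Lemma 3.** Let $G\ne\{0\}$ be $m$-trivial. Let $B\subset Z_G$ be such that $(c_z)_{z\in B}$ is a basis of the $\mathbb Q$-span of $(c_z)_{z\in Z_G}$; so $|B|=\mathrm{codim}\,G$. Then the $e_z$ $(z\in B)$ are linearly independent, and there are $\nu\in N$ and $q_z\in\mathbb Q$, not all integers, with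
$$\tfrac1m t=\nu+\sum_{z\in B}q_zc_z,\qquad \sum_{z\in B}q_ze_z\in U_d. \tag{1}$$

*Proof.* On $G\setminus\{0\}$ we have $t>0$ while all $c_z$, $z\in Z_G$, vanish, so $t$ is not in the span of the $c_z$, $z\in Z_G$. If $\sum_Bq_ze_z=0$, the exact sequence gives $\sum_B q_zc_z\in\mathbb Qt$, hence $\sum_B q_zc_z=0$ and all $q_z=0$. This is the independence.

The group $\Lambda_G$ is the intersection of $\Lambda$ with a subspace, hence a direct summand of $\Lambda$. As $\frac1mt$ is integral on $\Lambda_G$, it extends from $\Lambda_G$ to some $\nu\in N$. Then $\frac1mt-\nu$ vanishes on $\Lambda_G$, hence on the rational subspace $\mathrm{span}\,G$, so it is a rational combination of the $c_z$, $z\in Z_G$, and so of those with $z\in B$. Mapping to $U_d\otimes\mathbb Q$, where $t\mapsto0$, we see that $\sum q_ze_z$ is minus the image of $\nu$ and lies in $U_d$. If all $q_z$ were integers, $\frac1mt$ would be in $N$, although $t$ is onto and $m\ge2$. $\square$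

So we must understand how few cells can carry a relation $\sum q_ze_z\in U_d$ with fractional coefficients, when the $e_z$ are linearly independent.

## Words: relations among the vectors $e_z$

Two distinct cells of $X_m$ are *collinear* if they lie on a common line, i.e. differ in exactly one coordinate; otherwise they are *nc*. Two collinear cells lie on exactly one line. Three distinct pairwise collinear cells $p,q,r$ lie on one line: if $p,q$ differ only in coordinate $j$ and $p,r$ only in coordinate $k\ne j$, then $q,r$ differ in two coordinates. Two distinct lines share at most one cell; they *cross* if they share one.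

**Definition.** Let $A$ be an abelian group. A function $\omega:X_m\to A$ is an *$A$-word*, $\omega\in W_m(A)$, if $\sum_ze_z\otimes\omega(z)=0$ in $U_m\otimes A$. Its *weight* is $|\omega|=|\mathrm{supp}\,\omega|$.

If $\ell$ is a line and $\alpha\in A$, then $\alpha1_\ell$ is a word, because $\sum_ie_i=0$. If $\ell,\ell'$ cross, then $1_\ell-1_{\ell'}$ is a $\mathbb Z$-word of weight $2n-2$. If $\ell_2$ crosses $\ell_1$ and $\ell_3$ in different cells and $\ell_1\cap\ell_3=\emptyset$, then $1_{\ell_1}-1_{\ell_2}+1_{\ell_3}$ has weight $3n-4$. On $X_0$ (one cell) only $0$ is a word. On $X_1$ the words are the constants. As $U_m$ is free, for $A\subset A'$ an $A$-valued function is an $A$-word if and only if it is an $A'$-word.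

*Layers.* Let $m\ge1$, fix a direction, and let $\omega_i$ ($i\in[n]$) be the $n$ layers of $\omega$, functions on $X_{m-1}$, with classes $[\omega_i]=\sum_ze_z\otimes\omega_i(z)$ in $B:=U_{m-1}\otimes A$. Tensoring $\mathbb Z\to\mathbb Z^n\to U\to0$ with $B$ gives $B\otimes U=B^n/\mathrm{diag}(B)$. Hence $\omega$ is a word if and only if all $[\omega_i]$ are equal, say to $g$. Three consequences will be used all the time: differences of layers of a word are words; if $g=0$, each layer is a word; a word on $X_{m-1}$ placed in one layer, zero elsewhere, is a word on $X_m$.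

**Lemma 4.** Let $0\ne\omega\in W_m(A)$. Then $|\omega|\ge n$. If $|\omega|<2n-2$, then $\omega=\alpha1_\ell$ for a line $\ell$. If $|\omega|<3n-4$, then $\omega=\alpha1_\ell+\beta1_{\ell'}$ for some lines $\ell,\ell'$ and $\alpha,\beta\in A$.

*Proof.* Induction on $m$; $m=0$ is vacuous. Use layers in some direction.

Let $g=0$. The nonzero layers are words, of weight $\ge n$ by induction. Three or more of them give $|\omega|\ge3n$, and there is nothing more to prove. Two give $|\omega|\ge2n$; if moreover $|\omega|<3n-4$, each has weight $<2n-4$, so each is a multiple of a line. If there is exactly one, use induction.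

Let $g\ne0$. Then all layers are nonzero, so $|\omega|\ge n$. Assume $|\omega|<3n-4$ and let $\omega_0$ be a layer of smallest weight $w$; since $nw\le 3n-5$, $w\le2$. Let $\eta_i=\omega_i-\omega_0\in W_{m-1}(A)$.

If $w=1$, let $\nu$ be the number of nonzero $\eta_i$. For these, $|\omega_i|\ge|\eta_i|-1\ge n-1$, so $|\omega|\ge\nu(n-1)+(n-\nu)=n+\nu(n-2)$, and $\nu\le1$ because $|\omega|<3n-4$. If $\nu=0$, all layers are equal and have one cell, so $\omega$ is a multiple of a line. If $\nu=1$, then $|\omega|\ge2n-2$. For the $i$ with $\eta_i\ne0$ we have $|\omega_i|\le3n-5-(n-1)=2n-4$, so $|\eta_i|\le2n-3$ and $\eta_i$ is a multiple of a line by induction. Hence $\omega$, which is $\eta_i$ placed in layer $i$ plus $n$ equal one-cell layers, is a combination of two lines.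

If $w=2$, then $|\omega|\ge2n$. Every layer has $|\omega_i|\le3n-5-2(n-1)=n-3$, so $|\eta_i|\le n-1$ and $\eta_i=0$. So all layers equal $\omega_0$, and $\omega$ is a combination of two parallel lines. $\square$

**Definition.** For $Y\subset X_m$ let $\mathrm{Rel}(Y)$ be the group of $\mathbb Z$-words supported in $Y$ and $\rho(Y)$ its rank. $Y$ is *$\mathbb Q$-independent* if $\rho(Y)=0$, i.e. the $e_z$ ($z\in Y$) are linearly independent. $\Theta_Y$ denotes the group of $\mathbb Q/\mathbb Z$-words supported in $Y$.

Since $U_m\otimes\mathbb Q/\mathbb Z=(U_m\otimes\mathbb Q)/U_m$, the following holds: if $q$ is a rational lift, supported in $Y$, of a function $\theta:X_m\to\mathbb Q/\mathbb Z$ supported in $Y$, then $\theta$ is a word if and only if $\sum q_ze_z\in U_m$. So (1) says that $(q_z\bmod1)$ is a nonzero element of $\Theta_B$, with $B$ $\mathbb Q$-independent.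

As an example, take $n=d=3$ and the set $Z^*$ above, and let $L_1,\dots,L_7$ be the seven lines of the chain. Each $P_j$ lies on exactly two of them, so $\sum_j\frac12 1_{L_j}\equiv\frac12 1_{Z^*}$ modulo $1$. Thus $\frac12 1_{Z^*}$ is a $\mathbb Q/\mathbb Z$-word. The set $Z^*$ is $\mathbb Q$-independent: the arrays in $V$ vanishing on $Z^*$ have dimension $2=9-7$, so the seven $c_z$ are independent, and Lemma 3 applies. With a closed chain of an even number of lines the same half-sum is still a word, but the alternating sum $\sum(-1)^j1_{L_j}$ vanishes at the corners and is a rational relation on the remaining cells. Oddness is what makes the set independent.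

The central statement is that $7(n-2)$ cells are needed.

**Theorem 5.** Let $d\ge0$ and let $0\ne\psi\in W_d(\mathbb Q/\mathbb Z)$ have $\mathbb Q$-independent support. Then $|\psi|\ge7n-14$; if $|\psi|=7n-14$, then $2\psi=0$.

**Corollary 6.** If $B\subset X_d$ is $\mathbb Q$-independent, $|B|\le7(n-2)$ and $\Theta_B\ne0$, then $|B|=7(n-2)$ and $\Theta_B=\{0,\frac12 1_B\}$.

*Proof of Corollary 6 from Theorem 5.* A nonzero element of $\Theta_B$ has $\mathbb Q$-independent support of at least $7(n-2)$ cells. Hence $|B|=7(n-2)$, the support is all of $B$, and the element is killed by $2$, so it is $\frac12 1_B$. $\square$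

The proof of Theorem 5 is long. It fills the last three sections, which use nothing but Lemma 4 and the definitions of this section. We first see how it yields Theorem 1.

## Faces with even line sum have codimension at least $7(n-2)$

From here until the end of the proof of Theorem 1, $n,d\ge3$.

**Lemma 7.** Let $G\ne\{0\}$ be $m$-trivial. Then $\mathrm{codim}\,G\ge7(n-2)$. If equality holds, then $m=2$, the $c_z$ ($z\in Z_G$) are linearly independent, $|Z_G|=7(n-2)$, the map $\Lambda\to\mathbb Z^{Z_G}$, $\lambda\mapsto\lambda|_{Z_G}$, is onto, and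
$$t(\lambda)\equiv\sum_{z\in Z_G}\lambda(z)\pmod2\qquad(\lambda\in\Lambda).\tag{2}$$

*Proof.* **Step 1 (the codimension).** This step bounds $|B|=\mathrm{codim}\,G$, with $B$ as in Lemma 3. By (1), $\theta=(q_z\bmod1)_{z\in B}$ is a nonzero element of $\Theta_B$, and $B$ is $\mathbb Q$-independent. If $|B|\le7(n-2)$, Corollary 6 gives $|B|=7(n-2)$ and $\theta=\frac12 1_B$. So $\mathrm{codim}\,G\ge7(n-2)$. Assume equality from now on.

**Step 2 ($m=2$ and parity).** This step reads off $m$ and (2) from (1). All $2q_z$ are odd integers. Hence $\frac2mt=2\nu+\sum_B2q_zc_z\in N$; since $t$ is onto, $m$ divides $2$, so $m=2$. Then $t=2\nu+\sum_B2q_zc_z$ with odd $2q_z$, which is (2) with $B$ in place of $Z_G$.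

**Step 3 ($Z_G=B$).** This step excludes superfluous zeros. Suppose $z\in Z_G\setminus B$. Since $c_z\ne0$ (the all-ones array lies in $\Lambda$), by exchange some $B'=(B\setminus\{y\})\cup\{z\}$, $y\in B$, is also a basis as in Lemma 3. By Step 1, $\frac12 1_B$ and $\frac12 1_{B'}$ are both words, so their difference $\frac12(1_y+1_z)$ is a word of weight $2<n$, contradicting Lemma 4. So $Z_G=B$, the $c_z$ ($z\in Z_G$) are independent and $|Z_G|=7(n-2)$.

**Step 4 (surjectivity).** This step shows that the entries on $Z_G$ can be prescribed; it is what failed for the triangle. If $\Lambda\to\mathbb Z^B$ is not onto, there is $0\ne(q_z)\in(\mathbb Q/\mathbb Z)^B$ with $\sum q_z\lambda(z)=0$ in $\mathbb Q/\mathbb Z$ for all $\lambda\in\Lambda$. For a rational lift this says $\sum q_zc_z\in N$, hence $\sum q_ze_z\in U_d$. So $(q_z)\in\Theta_B$, and $(q_z)=\frac12 1_B$ by Corollary 6. Thus $\sum_B\lambda(z)$ is even for all $\lambda\in\Lambda$, which contradicts (2) and the surjectivity of $t$. $\square$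

## A heptagon of lines and the face it defines

**Lemma 8.** There is a $2$-trivial face $G\ne\{0\}$ with $\mathrm{codim}\,G\le7(n-2)$.

*Proof.* Let coordinates run through $0,\dots,n-1$.

**Step 1 (the chain for $d=3$).** We use the chain found for $n=3$. Let $P_0,\dots,P_6$ be the seven cells listed earlier and
$$\begin{gathered}L_1=(*,0,0),\ L_2=(1,*,0),\ L_3=(*,1,0),\ L_4=(2,1,*),\\ L_5=(*,1,1),\ L_6=(0,*,1),\ L_7=(0,0,*).\end{gathered}$$
Each $L_j$ contains exactly two of the $P$'s, namely $P_{j-1}$ and $P_j$ (indices mod $7$). Let $Z^*=\bigcup L_j\setminus\{P_0,\dots,P_6\}$; then $|Z^*|\le7(n-2)$.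

**Step 2 (an array with zero set exactly $Z^*$).** We need to know that requiring zeros on $Z^*$ leaves a nonzero face with no further forced zeros. *Claim: there is an array with line sums $1$, zero exactly on $Z^*$, otherwise positive, with all entries $<1$.* Write $A_z(x,y)$ for its layers $z=\text{const}$.

$A_0$: put $A_0(0,0)=A_0(1,0)=A_0(1,1)=A_0(2,1)=\frac12$; for $y\ge2$ put $A_0(0,y)=A_0(2,y)=\frac1{2(n-2)}$ and $A_0(x,y)=\frac1{n-2}$ for $x\ge3$; all other entries are $0$.

$A_1$: put $A_1(0,0)=A_1(0,1)=A_1(2,1)=\frac12$; for $y\ne1$ and $x\ge1$ put $A_1(x,y)=\beta_y\gamma_x/(n-\frac32)$ with $\beta_0=\frac12$, $\beta_y=1$ for $y\ge2$, $\gamma_2=\frac12$, $\gamma_x=1$ for $x=1$ or $x\ge3$; all other entries are $0$.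

Both have all row and column sums $1$. For $A_0$: fixing $y=0$ or $y=1$ gives $\frac12+\frac12$; fixing $y\ge2$ gives $\frac1{n-2}+\frac{n-3}{n-2}$; fixing $x=0$ or $x=2$ gives $\frac12+\frac{n-2}{2(n-2)}$; $x=1$ gives $\frac12+\frac12$; $x\ge3$ gives $\frac{n-2}{n-2}$. For $A_1$ use $\sum_{y\ne1}\beta_y=\sum_{x\ge1}\gamma_x=n-\frac32$: fixing $y=0$ gives $\frac12+\frac12$; $y=1$ gives $\frac12+\frac12$; $y\ge2$ gives $1$; $x=0$ gives $\frac12+\frac12$; $x=2$ gives $\frac12+\frac12$; $x=1$ or $x\ge3$ gives $1$.

For $z\ge2$ put $A_z=(J-A_0-A_1)/(n-2)$, with $J$ the all-ones matrix. Then all line sums are $1$. The matrix $A_0+A_1$ equals $1$ at $(0,0)$ and $(2,1)$, and it is $<1$ elsewhere: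

- for $y=0$: $\frac12+\frac1{2n-3}$ at $x=1$, and at most $\frac1{2n-3}$ at $x\ge2$;
- for $y=1$: $\frac12$ at $x=0$ and at $x=1$, and $0$ for $x\ge3$;
- for $y\ge2$: $\frac1{2(n-2)}\le\frac12$ at $x=0$; $\frac2{2n-3}\le\frac23$ at $x=1$; $\frac1{2(n-2)}+\frac1{2n-3}\le\frac56$ at $x=2$; $\frac1{n-2}+\frac2{2n-3}\le\frac9{10}$ at $x\ge3$ (where $n\ge4$).

The zeros are exactly $Z^*$. In $A_0$ they are $(x,0)$ with $x\ge2$ (rest of $L_1$), $(0,1)$ and $(x,1)$ with $x\ge3$ (rest of $L_3$), and $(1,y)$ with $y\ge2$ (rest of $L_2$). In $A_1$ they are $(1,1)$ and $(x,1)$ with $x\ge3$ (rest of $L_5$) and $(0,y)$ with $y\ge2$ (rest of $L_6$). In $A_z$, $z\ge2$, they are $(0,0)$ and $(2,1)$ (rest of $L_7$ and of $L_4$).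

All entries are $<1$. This is clear for $A_0$ and $A_1$. For $A_z$, $z\ge2$, with $n\ge4$, entries are at most $\frac1{n-2}\le\frac12$. For $n=3$ they are $1-(A_0+A_1)(x,y)$, and by the list above $A_0+A_1$ has no zero entry (at $(2,0)$ it is $\frac16$). The claim is proved.

**Step 3 (raising the dimension).** This step carries the array from dimension $d$ to $d+1$ without new zeros. Given $c$ in dimension $d$ with line sums $1$ and entries in $[0,1)$, put $c'(a,0)=c(a)$ and $c'(a,i)=\frac{1-c(a)}{n-1}$ for $i\ge1$. Line sums are $1$: in the new direction $c(a)+(1-c(a))$, in an old direction in a layer $i\ge1$, $\frac{n-1}{n-1}$. Since $c<1$, the zeros of $c'$ are those of $c$ placed in layer $0$, and all entries are again $<1$. So for every $d\ge3$ there is such an array with zero set $Z^*\times\{0\}^{d-3}$; we write again $Z^*,L_j,P_j$ for the embedded objects.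

**Step 4 (the face).** It remains to check $2$-triviality. Let $G=\{\lambda\in\mathcal C:\lambda|_{Z^*}=0\}$. By Steps 2 and 3, $G\ne\{0\}$ and $Z_G=Z^*$, so $\mathrm{codim}\,G\le|Z^*|\le7(n-2)$. For $\lambda\in\Lambda_G$ the line $L_j$ gives $t(\lambda)=\lambda(P_{j-1})+\lambda(P_j)$. Summing over $j$, $7t(\lambda)=2\sum_j\lambda(P_j)$, so $t(\lambda)$ is even. $\square$

Put $k=7(n-2)$ and $g_0=D+1-k$. By Lemmas 7 and 8 the face of Lemma 8 has codimension exactly $k$, hence dimension $g_0$, and it is not $\{0\}$. So $g_0\ge1$, and $\delta=g_0-1\ge0$. By Lemma 7, $g_0$ is the maximal dimension of a $2$-trivial face. Let $\mathcal G\ne\emptyset$ be the set of $2$-trivial faces of dimension $g_0$; for each of them the equality case of Lemma 7 applies. For $m\ge3$ every $m$-trivial face has dimension at most $g_0-1$: a nonzero one has codimension $>k$ by Lemma 7, and $\{0\}$ has dimension $0\le g_0-1$.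

## Growth of twisted lattice-point sums near a root of unity

Let $\zeta\ne1$ be a root of unity of order $m$ and $\chi(\lambda)=\zeta^{-t(\lambda)}$ for $\lambda\in\Lambda$. To run an induction we need sums over more general sets than $\mathcal C\cap\Lambda$: some entries are frozen, the others are bounded below. For $S\subset X$, $a\in\mathbb Z_{\ge0}^S$, $b\in\mathbb Z_{\ge0}^{X\setminus S}$ let
$$Q=Q(S,a,b)=\{\lambda\in\Lambda:\lambda(z)=a_z\ (z\in S),\ \lambda(z)\ge b_z\ (z\notin S)\},\qquad f_Q(s)=\sum_{\lambda\in Q}\chi(\lambda)e^{-st(\lambda)}\quad(s>0),$$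
and $G_S=\{\lambda\in\mathcal C:\lambda|_S=0\}$. With $S=\emptyset$, $b=0$ we get $f_Q(s)=\sum_tH(t)\zeta^{-t}e^{-st}$.

**Lemma 9.** $\sum_{\lambda\in Q}e^{-st(\lambda)}$ converges and is $O(s^{-\dim G_S})$ as $s\to0^+$.

*Proof.* The polyhedron $\{\lambda\in V:\lambda|_S=a,\ \lambda\ge0\}$ contains $Q$. It is empty, or it equals $\Pi+G_S$ with a polytope $\Pi$, since its recession cone is $G_S$. As $t\ge0$ on $\Pi$, its points with $t\le T$ lie in $\Pi+TK$ with $K=\{h\in G_S:t(h)\le1\}$. $K$ is compact, because $t>0$ on $G_S\setminus\{0\}$, and has dimension $g=\dim G_S$. So $TK$ is covered by $O((1+T)^g)$ unit balls, and each translate of $\Pi$ plus a unit ball contains $O(1)$ lattice points. Hence the number $n_Q(T)$ of points of $Q$ with $t\le T$ is $O((1+T)^g)$, and $\sum_Qe^{-st}=\int_0^\infty se^{-sT}n_Q(T)\,dT=O(s^{-g})$. $\square$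

**Lemma 10.** (i) If $G_S$ is not $m$-trivial, there is $v\in\Lambda$ in the relative interior of $G_S$ with $\chi(v)\ne1$, and with $\bar S=Z_{G_S}\supset S$,
$$\bigl(1-\chi(v)e^{-st(v)}\bigr)f_Q=\sum_{Q'}f_{Q'},\tag{3}$$
where $Q'$ runs over the finitely many sets $Q(S\cup S',(a,a'),b')$ with $\emptyset\ne S'\subset X\setminus\bar S$, $b_z\le a'_z<b_z+v(z)$ for $z\in S'$, $b'_z=b_z$ on $\bar S\setminus S$ and $b'_z=b_z+v(z)$ off $\bar S\cup S'$. Moreover $\dim G_{S\cup S'}<\dim G_S$.

(ii) $f_Q(s)=O(s^{-g})$ as $s\to0^+$, with $g$ the maximal dimension of an $m$-trivial face.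

*Proof.* (i) $G_S\ne\{0\}$, and some element of $\Lambda_{G_S}$ has $t\notin m\mathbb Z$, i.e. $\chi\ne1$. Adding a large multiple of $m$ times a lattice point of the relative interior of $G_S$ does not change $\chi$ and gives $v$. We have $v=0$ on $\bar S$ and $v\ge1$ elsewhere, so $Q+v\subset Q$. A $\lambda\in Q$ is not in $Q+v$ if and only if $\lambda-v\notin Q$, that is, if and only if $S'(\lambda)=\{z\notin\bar S:\lambda(z)<b_z+v(z)\}$ is nonempty (on $\bar S\setminus S$ nothing changes because $v=0$ there). Sorting the $\lambda\in Q\setminus(Q+v)$ by $S'(\lambda)$ and by the values $\lambda|_{S'(\lambda)}$ gives the disjoint sets $Q'$ of the statement. Since $f_{Q+v}=\chi(v)e^{-st(v)}f_Q$, this is (3). Finally $v\in G_S$ but $v\notin G_{S\cup S'}$, so $G_{S\cup S'}$ is a proper face of $G_S$.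

(ii) Induction on $\dim G_S$. If $G_S$ is $m$-trivial, use Lemma 9. This covers $\dim G_S=0$. Otherwise use (3): the right side is $O(s^{-g})$ by induction, and the factor on the left tends to $1-\chi(v)\ne0$. $\square$

For $\zeta=-1$ the same recursion gives the exact leading term.

**Proposition 11.** Let $\zeta=-1$. For $G\in\mathcal G$ let $I_G=\lim_{s\to0^+}s^{g_0}\sum_{\lambda\in G\cap\Lambda}e^{-st(\lambda)}$. This limit exists and is positive. Let $\varepsilon_G(Q)=0$ if $S\not\subset Z_G$, and otherwise
$$\varepsilon_G(Q)=\prod_{z\in S}(-1)^{a_z}\prod_{z\in Z_G\setminus S}\tfrac12(-1)^{b_z}.$$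
Then $\lim_{s\to0^+}s^{g_0}f_Q(s)=\sum_{G\in\mathcal G}I_G\,\varepsilon_G(Q)$.

The weight is the heuristic made precise: an entry frozen at $a$ contributes $(-1)^a$, and an entry ranging over $\{b,b+1,\dots\}$ contributes the regularized sum $\frac12(-1)^b$. In the $3\times3\times3$ example, $\sum_{\lambda\in G\cap\Lambda}e^{-st}=\sum_k(k+1)e^{-2ks}=(1-e^{-2s})^{-2}$, so $I_G=\frac14$ for that face.

*Proof.* **Step 1 (existence of $I_G$).** We count points of the face. $G\cap\{t\le1\}$ is a polytope of full dimension $g_0$ in $\mathrm{span}\,G$, in which $\Lambda_G$ is a lattice. So $\#\{\lambda\in G\cap\Lambda:t\le T\}\sim C_GT^{g_0}$ as $T\to\infty$, with $C_G>0$ the volume normalized by $\Lambda_G$. Then $\sum_{G\cap\Lambda}e^{-st}=\int_0^\infty se^{-sT}\#\{\lambda\in G\cap\Lambda:t\le T\}\,dT\sim C_G\,g_0!\,s^{-g_0}$, and $I_G=C_G\,g_0!>0$.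

The limit formula is proved by induction on $\dim G_S$. Note that $S\subset Z_G\iff G\subset G_S$. Steps 2 to 4 treat the three possibilities for $G_S$; dimension $0$ falls under Step 2.

**Step 2 ($G_S$ is $2$-trivial of dimension $<g_0$).** Here both sides are $0$: the left by Lemma 9, the right because no $G\in\mathcal G$ is contained in $G_S$.

**Step 3 ($G_S$ is $2$-trivial of dimension $g_0$).** Here $G:=G_S\in\mathcal G$ and we compare $Q$ with a translate of $G\cap\Lambda$. If $S\subset Z_{G'}$ with $G'\in\mathcal G$, then $G'\subset G$ has the same dimension, so $G'=G$; thus $\varepsilon_{G'}(Q)=0$ for $G'\ne G$. Next, $S=Z_G$. Indeed, suppose $z\in Z_G\setminus S$. By independence of the $c_z$ ($z\in Z_G$) there is $\lambda\in V$ with $\lambda(z)=1$ and $\lambda=0$ on $Z_G\setminus\{z\}$. For $p$ in the relative interior of $G$ and small $\eta>0$ we get $p+\eta\lambda\in G_S\setminus G$, a contradiction.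

By Lemma 7 there is $\lambda_0\in\Lambda$ with $\lambda_0|_{Z_G}=a$. Then $Q\subset\lambda_0+\Lambda_G$, and by (2) $\chi=(-1)^{\sum a_z}$ on $Q$. Choose $u\in\Lambda$ in the relative interior of $G$ with $u\ge b-\lambda_0$ and $u\ge\lambda_0$ off $Z_G$. Then
$$\lambda_0+u+(G\cap\Lambda)\subset Q\subset\lambda_0-u+(G\cap\Lambda).$$
The first inclusion is clear from $\lambda_0+u\ge b$ off $Z_G$. For the second, if $\lambda\in Q$ then $\lambda-\lambda_0+u$ lies in $\Lambda_G$ and is $\ge0$, since $\lambda\ge0$ and $u\ge\lambda_0$ off $Z_G$. The outer sums, multiplied by $s^{g_0}$, both tend to $I_G$. So $s^{g_0}f_Q\to(-1)^{\sum a_z}I_G=\varepsilon_G(Q)I_G$.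

**Step 4 ($G_S$ is not $2$-trivial).** Here we check that the weights $\varepsilon_G$ satisfy the recursion (3). Now $\chi(v)=-1$, and the factor on the left of (3) tends to $2$. By the induction hypothesis for the $Q'$, it suffices that $2\varepsilon_G(Q)=\sum_{Q'}\varepsilon_G(Q')$ for each $G\in\mathcal G$. If $S\not\subset Z_G$, both sides vanish. Otherwise $G\subset G_S$, so $\bar S\subset Z_G$, and only the $S'\subset Z_G\setminus\bar S$ contribute. For each $z\in Z_G\setminus\bar S$, writing $b=b_z$ and $v=v(z)$,
$$\sum_{a=b}^{b+v-1}(-1)^a+\tfrac12(-1)^{b+v}=\tfrac12\bigl((-1)^b-(-1)^{b+v}\bigr)+\tfrac12(-1)^{b+v}=\tfrac12(-1)^b.$$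
The first summand is the case $z\in S'$, the second the case $z\notin S'$. Multiplying over $z\in Z_G\setminus\bar S$, together with the unchanged factors for $z\in\bar S$, we see that the corresponding sum over all $S'\subset Z_G\setminus\bar S$, including $\emptyset$, is $\varepsilon_G(Q)$. The term for $S'=\emptyset$ is $\varepsilon_G(Q)(-1)^{\sum_{z\in Z_G}v(z)}$ (recall $v=0$ on $\bar S$), which is $-\varepsilon_G(Q)$ by (2), since $t(v)$ is odd. So the sum over $S'\ne\emptyset$ is $2\varepsilon_G(Q)$. $\square$

## Proof of Theorem 1 from Theorem 5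

Take $S=\emptyset$, $b=0$. Then $Q=\mathcal C\cap\Lambda$, and $\varepsilon_G(Q)=2^{-|Z_G|}=2^{-7(n-2)}$ for every $G\in\mathcal G$. Proposition 11 gives
$$\lim_{s\to0^+}s^{g_0}\sum_{t\ge0}(-1)^tH_n^d(t)e^{-st}=2^{-7(n-2)}\sum_{G\in\mathcal G}I_G>0,\qquad g_0=(n-1)^d-7(n-2)+1\ge1.\tag{4}$$
This already shows that $H_n^d$ is not a polynomial. Otherwise $\sum_tH_n^d(t)x^t$ would be a polynomial in $x$ divided by a power of $1-x$, and its value at $x=-e^{-s}$ would stay bounded as $s\to0^+$.

For the full statement write $H_n^d(t)=\sum_\zeta\zeta^tP_\zeta(t)$ and use the dictionary of the first section. By (4), $\deg P_{-1}=g_0-1=\delta$, and the leading coefficient of $P_{-1}$ is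
$$b=\frac{2^{-7(n-2)}}{\delta!}\sum_{G\in\mathcal G}I_G>0.$$
For $\zeta_0$ of order $m\ge3$, Lemma 10(ii) and the fact that $m$-trivial faces have dimension at most $g_0-1=\delta$ give $\sum_tH(t)\zeta_0^{-t}e^{-st}=O(s^{-\delta})$. So $P_{\zeta_0}=0$ or $\deg P_{\zeta_0}\le\delta-1$. The pole of $\sum_tH(t)x^t$ at $x=\zeta_0^{-1}$ has order $\deg P_{\zeta_0}+1$ (there is none if $P_{\zeta_0}=0$). This is the statement on poles.

Since $c_j(t)$ is the sum over $\zeta$ of $\zeta^t$ times the coefficient of $t^j$ in $P_\zeta$, only $\zeta=1$ contributes for $j>\delta$, and only $\zeta=\pm1$ for $j=\delta$. So $c_j$ is constant for $j>\delta$ and $c_\delta(t)=a+(-1)^tb$. If $H$ had an odd period $p$, only $\zeta$ with $\zeta^p=1$ would occur, contradicting $P_{-1}\ne0$; so every period is even. This proves Theorem 1, and with the small cases above also Corollary 2, once Theorem 5 is proved. $\square$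

## Ranks and circuits

We return to arbitrary $m\ge0$ and $n\ge 3$; what follows uses only Lemma 4. We need to know how many cells are forced by two or three independent integer relations, and by a relation with prescribed signs at two cells.

**Lemma 12.** (i) $\rho(Y)\ge2\Rightarrow|Y|\ge2n-1$. (ii) If $n\ge4$: $\rho(Y)\ge3\Rightarrow|Y|\ge3n-2$.

*Proof.* $\mathrm{Rel}(Y)$ is saturated in $\mathbb Z^Y$ (it is the kernel of a map to a free group), so its reduction mod $2$ is a space of $\mathbb F_2$-words on $Y$ of dimension $\rho(Y)$. By Lemma 4 a nonzero $\mathbb F_2$-word is a line (weight $n$) or has weight $\ge2n-2$. The sum of two distinct lines has weight $\ge2n-2>n$, so it is not a line.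

(i) In a $2$-dimensional space each cell of the union of the supports lies in exactly two of the three supports of nonzero words. Not all three are lines. With two, one or no lines among them, the sum of the weights is at least $4n-2$, $5n-4$, $6n-6$ respectively. So $2|Y|\ge4n-2$.

(ii) In a $3$-dimensional space each cell of the union lies in exactly $4$ of the $7$ supports. Let $\lambda$ be the number of line words. If $\lambda\ge4$, take line words $\ell_1,\dots,\ell_4$. As no two sum to a third, $\ell_1,\ell_2,\ell_3$ form a basis and $\ell_4=\ell_1+\ell_2+\ell_3$. Then the $n\ge4$ cells of $\ell_4$ are covered by three other lines, each meeting $\ell_4$ at most once, which is impossible. So $\lambda\le3$. If $\lambda\le2$, then $4|Y|\ge2n+5(2n-2)=12n-10$, so $|Y|\ge3n-2$. If $\lambda=3$, then $Y$ contains three distinct lines. If these intersect pairwise, they are concurrent: otherwise the three intersection cells would be distinct and pairwise collinear, hence on one line, and all three lines would coincide with it. So their union has at least $3n-2$ cells in every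 case. $\square$

**Definition.** A *circuit* is a nonzero $\{0,\pm1\}$-valued $\mathbb Z$-word $r$ such that every $\mathbb Q$-word supported in $\mathrm{supp}\,r$ is a multiple of $r$.

For instance $1_\ell$ is a circuit: a $\mathbb Q$-word on $\ell$, minus a multiple of $1_\ell$, has fewer than $n$ cells, so it is $0$. For crossing lines $1_\ell-1_{\ell'}$ is a circuit: by Lemma 4, subtracting a multiple of it from a word on its support so as to kill a cell leaves a word of weight at most $2n-3$, hence a multiple of a line, and no line is contained in $(\ell\cup\ell')\setminus(\ell\cap\ell')$. To see this last point, note that cells of $\ell$ and $\ell'$ other than the crossing cell are nc, so a line inside would lie in $\ell$ or in $\ell'$, minus a cell.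

**Lemma 13.** Let $r$ be a circuit and $p\ne q$ in $\mathrm{supp}\,r$.
(a) If $|r|<2n-2$, then $r=\pm1_\ell$. If $|r|<3n-4$, then $r=\pm1_\ell$ or $r=\pm(1_\ell-1_{\ell'})$ with $\ell\ne\ell'$ crossing.
(b) If $p,q$ are nc, then $|r|\ge2n-2$; if moreover $r(p)=r(q)$, then $|r|\ge3n-4$.
(c) If $p,q$ are collinear and $r(p)=-r(q)$, then $|r|\ge4n-6$.

To remember the numbers: $2n-2$, $3n-4$ and $4n-6$ are the weights of alternating sums along open chains of two, three and four lines.

*Proof.* (a) By Lemma 4, $r=\alpha1_\ell+\beta1_{\ell'}$ (with $\beta=0$ if $|r|<2n-2$). Suppose $\ell\ne\ell'$ and $\alpha,\beta\ne0$. If the lines are disjoint or $\alpha+\beta\ne0$, then $\ell\subset\mathrm{supp}\,r\ne\ell$, so $1_\ell$ is a word on $\mathrm{supp}\,r$ that is not a multiple of $r$, a contradiction. So they cross and $\beta=-\alpha=\pm1$.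

(b) The cells of $\pm1_\ell$ are collinear, and in $\pm(1_\ell-1_{\ell'})$ equal signs occur only on a common line. Now use (a).

(c) **Step 1 (all layers are nonzero).** We set up layers in the direction of the line through $p,q$. Replacing $r$ by $-r$ if necessary, let the two cells be $(\beta,p)$ and $(\gamma,p)$, with $\beta\ne\gamma$ in the first coordinate (after permuting coordinates) and $p$ now denoting a cell of $X_{m-1}$, and $r(\beta,p)=1$, $r(\gamma,p)=-1$. Here $m\ge2$, since words on $X_1$ are constant. Let $r_i$ be the layers in direction $1$, with common class $g$. If $g=0$, then $r_\beta$ placed in its layer would be a nonzero word supported in $\mathrm{supp}\,r$, hence a nonzero multiple of $r$; but it vanishes on layer $\gamma$ and $r$ does not. So $g\ne0$ and all layers are nonzero.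

**Step 2 ($|r_\beta|+|r_\gamma|\ge2n$).** The word $\xi=r_\beta-r_\gamma\in W_{m-1}(\mathbb Z)$ has $\xi(p)=2$, and we test it with linear forms. Choose $u^{(k)}\in X_{m-1}$, $1\le k\le n-1$, such that for each coordinate $j$ the numbers $u_j^{(1)},\dots,u_j^{(n-1)}$ are distinct and different from $p_j$. For fixed $k$ let $\varphi_j:U\to\mathbb Z$ be given by $\varphi_j(e_{p_j})=1$, $\varphi_j(e_{u_j^{(k)}})=-1$ and $\varphi_j=0$ on the other $e_i$; this is well defined because the values sum to $0$. Applying $\bigotimes_j\varphi_j$ to $\sum_z\xi(z)e_z=0$ gives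
$$\sum_J(-1)^{|J|}\xi\bigl(p_J^{(k)}\bigr)=0,$$
where $J$ runs over the sets of coordinates and $p_J^{(k)}$ is $p$ with the coordinates in $J$ replaced by those of $u^{(k)}$. The term $J=\emptyset$ is $2$, so $\sum_{J\ne\emptyset}|\xi(p_J^{(k)})|\ge2$. The cells $p_J^{(k)}$, $J\ne\emptyset$, are distinct for distinct $(k,J)$, so $\sum_z|\xi(z)|\ge2+2(n-1)=2n$. As $r$ has values in $\{0,\pm1\}$, $|r_\beta|+|r_\gamma|\ge\sum|\xi|\ge2n$.

**Step 3 (the other layers).** We now add the remaining $n-2$ layers. If all of them have $\ge2$ cells, $|r|\ge2n+2(n-2)=4n-4$. Otherwise some layer outside $\{\beta,\gamma\}$ is $s1_q$ with a single cell $q\in X_{m-1}$ and $s=\pm1$; put $\eta_i=r_i-s1_q\in W_{m-1}(\mathbb Z)$. If $\eta_i\ne0$ for some $i\notin\{\beta,\gamma\}$, then $|r_i|\ge n-1$ and $|r|\ge2n+(n-1)+(n-3)=4n-4$.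

Otherwise $r_i=s1_q$ for all $i\ne\beta,\gamma$. If $q=p$, the line $[n]\times\{p\}$ is contained in $\mathrm{supp}\,r$, so $r$ is a multiple of its indicator, contradicting the signs. So $q\ne p$, $\eta_\beta(p)=1$ and $\eta_\gamma(p)=-1$. If $\eta_\beta(q)=0$, then $\eta_\beta$ is supported in $\mathrm{supp}\,r_\beta$, hence, placed in layer $\beta$, it is a nonzero multiple of $r$ vanishing on layer $\gamma$, which is impossible. So $\eta_\beta(q)\ne0$ and likewise $\eta_\gamma(q)\ne0$. Both lie in $\{-s,-2s\}$, so they have the same sign. If both $\eta_\beta$ and $\eta_\gamma$ were multiples of lines, then $\eta_\beta(q)=\eta_\beta(p)=1$ and $\eta_\gamma(q)=-1$, a contradiction. So by Lemma 4 one of them has weight $\ge2n-2$ and the other weight $\ge n$, and $|r|\ge(2n-3)+(n-1)+(n-2)=4n-6$. $\square$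

## Clean sets and relation lattices of rank two

In the induction for Theorem 5 we will know that small sets of cells in one dimension less carry no torsion words. This has strong consequences for their integer relations.

**Definition.** $Y\subset X_m$ is *clean* if $\Theta_{Y'}=0$ for every $\mathbb Q$-independent $Y'\subset Y$.

A line $\ell$ is clean: a $\mathbb Q$-independent subset is a proper subset, and a nonzero word has at least $n$ cells. The set $Z^*$ for $n=d=3$ is not clean, since it is $\mathbb Q$-independent and $\frac12 1_{Z^*}\in\Theta_{Z^*}$.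

If $Y'$ is $\mathbb Q$-independent with $\Theta_{Y'}=0$, then $\langle Y'\rangle:=\sum_{z\in Y'}\mathbb Ze_z$ is saturated in $U_m$. Indeed, if $v\in U_m$ and $Nv=\sum k_ze_z$, then $(k_z/N)$ defines an element of $\Theta_{Y'}=0$, so $N\mid k_z$ for all $z$ and $v\in\langle Y'\rangle$.

**Lemma 14.** Let $Y$ be clean.
(a) Every $\mathbb Q/\mathbb Z$-word on $Y$ is $\sum q_kr_k$ with $q_k\in\mathbb Q/\mathbb Z$, $r_k\in\mathrm{Rel}(Y)$.
(b) Every nonzero $\mathbb Q$-word on $Y$ of inclusion-minimal support is a multiple of a circuit.
(c) Let $\rho(Y)=2$, $R=\mathrm{Rel}(Y)\otimes\mathbb Q$, $S=\bigcup_{r\in R}\mathrm{supp}\,r$. Call $z,z'\in S$ equivalent if the words of $R$ vanishing at $z$ are exactly those vanishing at $z'$. There are $2$ or $3$ classes $P_i$. For each $i$ the words of $R$ vanishing on $P_i$ are the multiples of a circuit $r_i$ with $\mathrm{supp}\,r_i=S\setminus P_i$. For equivalent $z,z'$ there is $\varepsilon=\pm1$ with $r(z)=\varepsilon r(z')$ for all $r\in R$. If there are three classes, then $2|S|=|r_1|+|r_2|+|r_3|$, and for $b,c,d$ from the three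 classes there is $u\in\{\pm1\}^3$, unique up to sign, with $u_br(b)+u_cr(c)+u_dr(d)=0$ for all $r\in R$.

An example for (c) is $Y=\ell\cup\ell'$ with lines crossing in $d$. This set is clean. To see this, take a $\mathbb Q/\mathbb Z$-word on $Y$ and subtract multiples of the two lines so that one further cell of each line gets value $0$. What remains has weight at most $2n-3$, so it is a multiple of a line, but neither line lies in its support, and no other line lies in $Y$; so it is $0$. Thus every $\mathbb Q/\mathbb Z$-word on $Y$ is $\alpha1_\ell+\beta1_{\ell'}$. If its support omits a cell of $\ell\setminus\{d\}$ then $\alpha=0$, and similarly for $\ell'$. A nonzero word with $\mathbb Q$-independent support cannot contain $\ell$, $\ell'$ or all of $(\ell\cup\ell')\setminus\{d\}$ in its support, so it must omit a cell of one of the lines other than $d$, say of $\ell$; then $\alpha=0$ and its support is $\ell'$ or empty, and so it is $0$. The same argument over $\mathbb Q$ shows that $R$ is spanned by $1_\ell$ and $1_{\ell'}$. The classes are $\ell\setminus\{d\}$, $\ell'\setminus\{d\}$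 and $\{d\}$; the circuits are $1_{\ell'}$, $1_\ell$ and $1_\ell-1_{\ell'}$; and $r(d)=r(b)+r(c)$ for $b\in\ell\setminus\{d\}$, $c\in\ell'\setminus\{d\}$.

*Proof.* (a) Let $q$ be a lift of the word, $v=\sum q_ze_z\in U_m$, and $Y'\subset Y$ maximal $\mathbb Q$-independent. Then $v\in\mathbb Q\langle Y'\rangle\cap U_m=\langle Y'\rangle$, so $v=\sum_{Y'}k_ze_z$ with integers $k_z$. Hence $q-k\in\mathrm{Rel}(Y)\otimes\mathbb Q$, and it is again a lift.

(b) Scale the word to a primitive integral word $r$, with support $C$. By minimality every $\mathbb Q$-word on $C$ is a multiple of $r$ (subtract a multiple of $r$ to kill one cell of $C$). Let $z\in C$. Then $C\setminus\{z\}$ is $\mathbb Q$-independent, $\langle C\setminus\{z\}\rangle$ is saturated and $e_z$ lies in its $\mathbb Q$-span, so $e_z\in\langle C\setminus\{z\}\rangle$. Thus there is an integral word on $C$ with value $1$ at $z$. It is a multiple of the primitive $r$, hence an integer multiple, so $r(z)=\pm1$.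

(c) **Step 1 (circuits from classes).** For $z\in S$ let $\mathrm{ev}_z:R\to\mathbb Q$ be the nonzero functional $r\mapsto r(z)$. Its kernel is one-dimensional. A generator has minimal support, because a nonzero word with smaller support also vanishes at $z$ and so is proportional to it. By (b) the kernel is generated by a circuit, and within $S$ this circuit vanishes exactly on the class of $z$. If there were only one class, this circuit would vanish on $S$, which is impossible.

**Step 2 (at most three classes).** Let $r_1,r_2$ belong to classes $P_1\ne P_2$; they form a basis of $R$. At $z\in S\setminus(P_1\cup P_2)$ both are $\pm1$, so exactly one of $r_1\pm r_2$ vanishes at $z$, and it generates $\ker\mathrm{ev}_z$. Suppose $r_1-r_2$ vanishes at $z$ and $r_1+r_2$ at $z'$. Then $r_1-r_2$ is a multiple of a circuit, but it takes values $\pm2$ at $z'$ and $\pm1$ on $P_1$, a contradiction. So all $z\in S\setminus(P_1\cup P_2)$ are equivalent.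

**Step 3 (signs and counts).** For equivalent $z,z'$ the functionals $\mathrm{ev}_z,\mathrm{ev}_{z'}$ are proportional, and a circuit of another class takes values $\pm1$ at both, so the ratio is $\pm1$. With three classes, $\sum|r_i|=\sum(|S|-|P_i|)=2|S|$. The functionals $\mathrm{ev}_b,\mathrm{ev}_c,\mathrm{ev}_d$ on the $2$-dimensional $R$ satisfy a nontrivial relation with coefficients $u_b,u_c,u_d$. Apply it to the circuit vanishing at one of the three cells; its values at the other two, $p,q$, are $\pm1$, so $|u_p|=|u_q|$. So all $|u|$ are equal and we may scale to $u\in\{\pm1\}^3$. The relation is unique up to scaling since the functionals are pairwise independent. $\square$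

In the last situation, the circuit vanishing at one of $b,c,d$ has at the other two, $p,q$, the sign product $\sigma_{pq}=-u_pu_q$. Hence $\sigma_{bc}\sigma_{bd}\sigma_{cd}=-1$.

## Torsion words with independent support: proof of Theorem 5

**Step 1 (induction and the two bad situations).** We fix what is to be contradicted. Induct on $d$; $d=0$ is vacuous. Assume the theorem for $d-1$. Then *every subset of $X_{d-1}$ with at most $7n-15$ cells is clean*. Let $Z=\mathrm{supp}\,\psi$ and suppose, for contradiction, that either

- (I) $2\psi\ne0$ and $|Z|\le7n-14$, or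
- (II) $2\psi=0$ (so $\psi=\frac12$ on $Z$) and $|Z|\le7n-15$.

**Step 2 (all layers are nonzero).** This step introduces the layers and the smallest one. Let $\psi_i$ be the layers in the last direction, with supports $Z_i\subset X_{d-1}$ and common class $g$. Each $Z_i$ is $\mathbb Q$-independent, since a $\mathbb Q$-word on $Z_i$ placed in layer $i$ is a $\mathbb Q$-word on $Z$. If $g=0$, the $\psi_i$ are words. In (I) some $2\psi_i\ne0$, so $|Z_i|\ge7n-13$ by induction; in (II) some $\psi_i\ne0$, so $|Z_i|\ge7n-14$. Both are contradictions. So $g\ne0$ and all $Z_i\ne\emptyset$. Number the layers $0,1,\dots,n-1$ so that $Z_0$ is a smallest one, and let $w=|Z_0|$. Then $nw\le|Z|\le7n-14$, so $w\le6$.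

**Step 3 (how independence of $Z$ is used).** We translate it into a statement about vectors on $Z_0$. Put
$$\omega_i=\psi_i-\psi_0\in W_{d-1}(\mathbb Q/\mathbb Z),\quad Y_i=Z_0\cup Z_i,\quad M_i=Z_0\setminus Z_i,\quad E=\mathbb Q^{Z_0},\quad\rho_i=\rho(Y_i),$$
and $A_i=\{x\in E:\sum_bx_be_b\in\mathbb Q\langle Z_i\rangle\}$, where $\mathbb Q\langle Z_i\rangle$ is the $\mathbb Q$-span of the $e_z$, $z\in Z_i$. So $A_0=E$. Suppose $x\in\bigcap A_i$, and write $y=\sum x_be_b=\sum_{z\in Z_i}c_{i,z}e_z$ for each $i$, with $c_0=x$. Then $\sum_i\sum_zc_{i,z}\,e_z\otimes e_i=y\otimes\sum_ie_i=0$ is a $\mathbb Q$-relation on $Z$, so all $c_{i,z}=0$ and $x=0$. Hence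
$$\bigcap_iA_i=0.\tag{5}$$
The strategy for each $w$ is the same: the layers are too small for their spaces $A_i$ to have zero intersection.

**Step 4 (layers differing by a line).** This step gives the easiest way to contradict (5).

(L) *If $\omega_i=\alpha1_\ell$ with $\alpha\ne0$, then $M_i\subset\ell$, and every $x$ that is constant on $M_i$ lies in $A_i$. If $\omega_i=0$, then $A_i=E$. Hence not every $\omega_i$ is $0$ or a multiple of a line.*

On $M_i$ we have $\omega_i=-\psi_0\ne0$, so $M_i\subset\ell$ in the first case. If $x=\kappa$ on $M_i$, then $\sum x_be_b=\sum x_be_b-\kappa\sum_{z\in\ell}e_z$. The right side has coefficient $0$ on $M_i$; the cells of $Z_0\setminus M_i$ lie in $Z_i$, and so do the cells of $\ell\setminus Z_0$, where $\psi_i=\alpha$. So $x\in A_i$. If $\omega_i=0$, then $M_i=\emptyset$ and $A_i=E$. If every $\omega_i$ were $0$ or a multiple of a line, $(1,\dots,1)\in\bigcap A_i$, contradicting (5).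

**Step 5 (clean layers as systems of equations).** We describe $A_i$ when $Y_i$ is clean. A vector $x\in E$ lies in $A_i$ if and only if $x|_{M_i}$ is the restriction to $M_i$ of a $\mathbb Q$-word on $Y_i$: if $\sum x_be_b=\sum c_ze_z$ with $c$ supported in $Z_i$, take the word $x-c$; conversely, given a word $r$ with $r=x$ on $M_i$, take $c=x-r$. So $A_i=\mathbb Q^{Z_0\cap Z_i}\oplus A_i^\circ$, where $A_i^\circ\subset\mathbb Q^{M_i}$ is the restriction of $\mathrm{Rel}(Y_i)\otimes\mathbb Q$. This restriction is injective, since a word vanishing on $M_i$ is supported in the $\mathbb Q$-independent set $Z_i$. So $\dim A_i^\circ=\rho_i\le|M_i|$.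

As $\omega_i=-\psi_0$ on $M_i$, Lemma 14(a) applied to $\omega_i$ gives: *an integer vector $u$ on $M_i$ annihilating $A_i^\circ$ satisfies $\sum u_b\psi_0(b)=0$ in $\mathbb Q/\mathbb Z$.* In particular, since $\psi_0(b)\ne0$, every $b\in M_i$ lies in the support of some $r\in\mathrm{Rel}(Y_i)$. Consequently:

- If $\rho_i=|M_i|$, then $A_i=E$ (a *trivial* layer). If $\rho_i=0$, then $M_i=\emptyset$.
- If $\rho_i=1$, then $\mathrm{Rel}(Y_i)$ is generated by a circuit $r$ (Lemma 14(b)), $M_i\subset\mathrm{supp}\,r$, and $A_i$ is given by the equations $x_p=\varepsilon x_q$, $\varepsilon=r(p)r(q)$, for $p,q\in M_i$.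
- If $\rho_i=2$, then $M_i\subset S$ in the notation of Lemma 14(c), and $M_i$ meets at least two classes, since restriction to $M_i$ is injective. If $M_i$ meets only two classes, $A_i$ is given by equations $x_p=\varepsilon x_q$ for $p,q\in M_i$ in the same class. If $M_i$ meets three classes, the layer is *triangular*: $A_i$ is given by such equations and one equation $u_bx_b+u_cx_c+u_dx_d=0$, $u\in\{\pm1\}^3$, with $b,c,d\in M_i$ from the three classes. In both cases the equations hold and cut out a space of the right dimension.

By the italicized statement, $\psi_0$ satisfies all these equations in $\mathbb Q/\mathbb Z$. A layer given only by equations $x_p=\pm x_q$ (possibly none) is called *signed*. Each such equation $x_p=\varepsilon x_q$ comes from a circuit $r\in\mathrm{Rel}(Y_i)$ with $p,q\in\mathrm{supp}\,r$ and $r(p)r(q)=\varepsilon$; if $\rho_i=2$, then $r$ may be chosen to vanish on any prescribed class not containing $p,q$.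

**Step 6 (signed graphs).** This step disposes of situation (I) when all layers are signed. Regard the equations $x_p=\varepsilon x_q$ ($p\ne q$ in $M_i$) as edges of sign $\varepsilon$ in a signed multigraph on $Z_0$. A component is *balanced* if every closed walk in it has sign product $+1$. The solution space of the equations has dimension equal to the number of balanced components: on a balanced component a solution is determined by one value, on an unbalanced one it is $0$. A one-vertex component is balanced. (For instance, two vertices joined by a $+$ edge and a $-$ edge form an unbalanced component: $x_b=x_c=-x_b$.) On an unbalanced component $\psi_0$ satisfies $2\psi_0=0$: going around an unbalanced closed walk gives $\psi_0(p)=-\psi_0(p)$.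

(S) *If all $Y_i$ are clean and all layers are signed, then by (5) all components of the graph of all layers are unbalanced, hence $2\psi_0=0$.*

(T) *If $2\psi_0=0$ and all $|Z_i|\le7n-15$, then $2\psi=0$.* Indeed $2g=0$, so each $2\psi_i$ has class $0$, i.e. $2\psi_i\in\Theta_{Z_i}=0$.

So under (I), with all $|Z_i|\le7n-15$, the situation of (S) is impossible.

**Step 7 ($w=1$).** One cell: here the induction hypothesis suffices. Let $Z_0=\{b\}$. By (5) there is $i$ with $e_b\notin\mathbb Q\langle Z_i\rangle$. Then $b\notin Z_i$, and $Z_i\cup\{b\}$ is $\mathbb Q$-independent and supports the word $\omega_i$, with $\omega_i(b)\ne0$. By induction $|Z_i|+1\ge7n-14$, so $|Z|\ge7n-15+(n-1)>7n-14$, a contradiction.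

**Step 8 ($w=5,6$).** Here the layers are so small that (L) applies. If $w=5$, then $|Z_i|\le7n-14-5(n-1)=2n-9$ and $|\omega_i|\le2n-4$. If $w=6$, then $|Z_i|\le7n-14-6(n-1)=n-8$ and $|\omega_i|\le n-2$. By Lemma 4 all $\omega_i$ are multiples of lines or $0$, contradicting (L).

**Step 9 ($w=2$).** Two cells: this is the case in which the heptagon lives. We have $|Z_i|\le7n-14-2(n-1)=5n-12$ and $|Y_i|\le5n-10\le7n-15$, so all $Y_i$ are clean. All layers are signed, as $|M_i|\le2$. In (I) we get a contradiction from (S) and (T).

In (II), write $Z_0=\{b,c\}$. By (5) there are no balanced components, so both equations $x_b=x_c$ and $x_b=-x_c$ occur, in layers $i$ and $j$ respectively. A nontrivial layer has $\rho=1$ and $|M|=2$ and gives one equation, so $i\ne j$ and $M_i=M_j=Z_0$, with circuits $r_i,r_j$ through $b,c$, and $|Z_i|=|Y_i|-2\ge|r_i|-2$, $|Z_j|\ge|r_j|-2$. The other $n-2$ layers have at least $2$ cells. Lemma 13 applies. If $b,c$ are nc,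
$$|Z|\ge2(n-2)+(3n-4-2)+(2n-2-2)=7n-14;$$
if they are collinear,
$$|Z|\ge2(n-2)+(n-2)+(4n-6-2)=7n-14.$$
Both contradict $|Z|\le7n-15$. (In pictures: two lines in the last direction, joined by chains of $3$ and $2$, or of $1$ and $4$, lines.)

**Step 10 ($w=3$, preparation).** We set up the bookkeeping for three cells. From $3n\le7n-14$ we get $n\ge4$. We have $|Z_i|\le7n-14-3(n-1)=4n-11$ and $|Y_i|\le4n-8\le7n-15$, so all $Y_i$ are clean. Put $h_i=|Z_i|-3\ge0$; then $\sum h_i\le4n-14$ in (I) and $\sum h_i\le4n-15$ in (II).

A layer with $|M_i|\le1$ is trivial. So nontrivial signed layers are of two kinds. A *full* one has $\rho_i=1$, $M_i=Z_0$, a circuit $r$ with $\mathrm{supp}\,r\supset Z_0$, and $|Z_i|=|Y_i|-3\ge|r|-3$; it gives an edge on every pair. A *nonfull* one gives exactly one equation, on a pair $\{p,q\}$; call the third cell $a$. For a nonfull layer, either $\rho_i=1$, $M_i=\{p,q\}$, $a\in Z_i$ and $|Z_i|=|Y_i|-2$; or $\rho_i=2$, $M_i=Z_0$ and $|Z_i|=|Y_i|-3$, with $p,q$ in one class and $a$ in another, and then there is a circuit $r$ through $p,q$ with $r(a)=0$,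 so $|Y_i|\ge|r|+1$. Hence, for $r$ giving an equation of layer $i$,
$$h_i\ge|r|-6\ \text{(full)},\qquad h_i\ge|r|-5\ \text{(nonfull)}.\tag{6}$$
The shape of $Z_0$ is $N_0$, $N_1$ or $N_2$ (the number of collinear pairs), or $\mathrm L$ (all pairs collinear, so all three cells on one line).

**Step 11 ($w=3$, (I): weights of a triangular layer).** By (S) and (T) there is a triangular layer, say layer $1$, and we find which sign patterns fit. Here $M_1=Z_0=\{b,c,d\}$ with the three cells in the three classes, $Z_1\cap Z_0=\emptyset$, the equation is $u\cdot x=0$, and for each pair $\{p,q\}$ there is a circuit $r_{pq}$ vanishing at the third cell, with sign product $\sigma_{pq}$. We have $\prod\sigma=-1$ and $\sum|r_{pq}|=2|S|\le2|Y_1|\le8n-16$. By Lemma 13, $|r_{pq}|$ is at least $4n-6$ (collinear, $-$), $3n-4$ (nc, $+$), $2n-2$ (nc, $-$), $n$ (collinear, $+$). In the last case it is at least $2n-2$ if the third cell is on the same line, because then $r_{pq}\ne\pm1_\ell$. The number of minus signs is odd. Hence: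

- $N_2$: signs $(+,+)$ on the collinear pairs and $-$ on the nc pair (a *corner*): $\sum\ge4n-2$. Signs $(+,-)$ and nc $+$: $\sum\ge8n-10$. Signs $(-,-)$ and nc $-$: $\sum\ge10n-14\ge8n-10$.
- $N_1$: collinear $-$: $\sum\ge4n-6+2(2n-2)=8n-10$. Collinear $+$: the nc pairs have opposite signs, $\sum\ge n+(3n-4)+(2n-2)=6n-6$.
- $N_0$: $(-,-,-)$: $\sum\ge6n-6$. $(-,+,+)$: $\sum\ge8n-10$.
- $\mathrm L$: at least one $-$: $\sum\ge4n-6+2(2n-2)=8n-10$.

So
$$\begin{gathered}\text{corner: }\textstyle\sum\ge4n-2;\qquad N_1^*=(\text{collinear }+;\ \text{nc }+,-)\ \text{and}\ N_0^*=(-,-,-):\ \sum\ge6n-6;\\ \text{all other cases: }\textstyle\sum\ge8n-10.\end{gathered}\tag{7}$$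
Since $\sum\le8n-16$, only the corner, $N_1^*$ and $N_0^*$ occur. As $|Z_1|=|Y_1|-3\ge\frac12\sum-3$, we get $|Z_1|\ge2n-4$ (corner) and $|Z_1|\ge3n-6$ ($N_1^*$, $N_0^*$).

**Step 12 ($w=3$, (I): two triangular layers).** This step excludes triangular layers $1$ and $2$. We have $|Z_1|+|Z_2|\le7n-14-3(n-2)=4n-8$, while if one of them is not a corner the sum is $\ge5n-10>4n-8$. So both are corners, $|Z_1|=|Z_2|=2n-4$, and all other $|Z_i|=3$. Say $\{b,d\}$ and $\{c,d\}$ are the collinear pairs. Since $\sigma_{pq}=-u_pu_q$, in both layers the equation is $x_d=x_b+x_c$, and $\psi_0(d)=\psi_0(b)+\psi_0(c)$. The other layers are not triangular, as $3<2n-4$. As $A_1=A_2\ne0$, by (5) another layer $i$ is nontrivial, hence signed, with $|Y_i|\le6$. An equation $x_p=x_q$ for a collinear pair would give $\psi_0(p)=\psi_0(q)$, hence $\psi_0(b)=0$ or $\psi_0(c)=0$, impossible. An equation $x_p=-x_q$ for a collinear pair needs a circuit with $|r|\ge4n-6\ge10>6$. This excludes full layers and nonfull layers on collinear pairs. A nonfull layer on the nc pair has $\rho_i=1$ and $|Y_i|=5<2n-2$,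 contradicting Lemma 13(b), or $\rho_i=2$ and $|Y_i|=6<2n-1$, contradicting Lemma 12(i).

**Step 13 ($w=3$, (I): exactly one triangular layer).** This step finishes (I) for $w=3$. Let $\Gamma$ be the signed graph of the other (signed) layers and $X_\Gamma$ its solution space. By (5), $X_\Gamma\cap\{u\cdot x=0\}=0$, so $\dim X_\Gamma\le1$. If $\dim X_\Gamma=0$, all components are unbalanced and $2\psi_0=0$, contradicting (T). Otherwise there is exactly one balanced component. If it is a single vertex, the other two vertices form an unbalanced component, $2\psi_0=0$ there, and $u\cdot\psi_0=0$ gives $2\psi_0=0$ at the single vertex too, contradicting (T). It cannot have two vertices, since the third would be another balanced component. So $\Gamma$ is connected and balanced, $X_\Gamma=\mathbb Qs$ with $s\in\{\pm1\}^3$, and $\psi_0=\alpha s$ with $0\ne\alpha\in\mathbb Q/\mathbb Z$. Moreover $(u\cdot s)\alpha=0$ with $u\cdot s\in\{\pm1,\pm3\}$. Hence $u\cdot s=\pm3$, $u=\pm s$, and every edge $\{p,q\}$ of $\Gamma$ has sign $s_ps_q=u_pu_q=-\sigma_{pq}$.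

Take an edge, from layer $i$. We have $|Z_1|+|Z_i|\le4n-8$, and $|Z_i|\ge|r|-3$ for the corresponding circuit $r$, by (6). If layer $1$ is a corner, the edge is collinear $-$ or nc $+$, so $|Z_i|\ge3n-7$ and the sum is $\ge5n-11$. For $N_1^*$, the edge is collinear $-$ or nc, so $|Z_i|\ge2n-5$ and the sum is $\ge5n-11$. For $N_0^*$, the edge is nc $+$, so $|Z_i|\ge3n-7$ and the sum is $\ge6n-13$. As $n\ge4$, all exceed $4n-8$, a contradiction.

**Step 14 ($w=3$, (II)).** Now $\psi_0=\frac12$ on $Z_0$, and we exclude the shapes one by one. There is no triangular layer, because $u\cdot\psi_0=\frac12\ne0$. So all layers are signed. Let $\Gamma$ be the graph of all layers. By (5) it has no balanced, in particular no one-vertex, component, so it is connected and unbalanced. Recall $\sum h_i\le4n-15$. By (6) and Lemma 13, collinear $-$ edges need $h\ge4n-12$, which is impossible, so *collinear edges are $+$*. An nc $+$ edge needs $h\ge3n-10$. An nc $-$ edge needs $h\ge2n-8$ (full) or $h\ge2n-7$ (nonfull).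

Shape $\mathrm L$: all edges are $+$, so $\Gamma$ is balanced, a contradiction.

Shape $N_0$: a full circuit contains three pairwise nc cells, so $|r|\ge3n-4$ by Lemma 13(a) (two of three cells of $\ell\cup\ell'$ would be on a common line), and $h\ge3n-10\ge2n-7$. A nonfull layer has $h\ge2n-7$. By (5) at least two layers are nontrivial, since each $A_i\ne0$. So $\sum h\ge4n-14$, a contradiction.

Shape $N_1$, with $\{b,c\}$ collinear: if no nc $+$ edge occurs, $(x_b,x_c,x_d)=(1,1,-1)$ solves all equations, contradicting (5). So some layer $i$ has an nc $+$ edge, $h_i\ge3n-10$. The other layers have total $h\le n-5<2n-8$, so they have no nc edges and give at most $x_b=x_c$. If $i$ is full, its sign vector $r|_{Z_0}$ has equal entries at $b,c$ and solves all equations; if $i$ is nonfull, $(1,1,1)$ solves all. This is a contradiction.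

Shape $N_2$, with $\{b,d\},\{c,d\}$ collinear: if no edge $bc$ is $-$, then $(1,1,1)$ solves all. So some layer $i$ gives $x_b=-x_c$. It is nonfull, since a full layer has equal signs on collinear pairs, hence at $b,d,c$. If some layer gives $x_b=x_c$, the total is $\ge(3n-10)+(2n-7)>4n-15$, impossible. So no nontrivial layer is full, and the edges are $bc$ with sign $-$ and $bd$, $cd$ with sign $+$. Being unbalanced requires all three pairs to occur, so there are distinct nonfull layers $j,k\ne i$ giving $x_b=x_d$ and $x_c=x_d$ respectively. We claim that $h_i\ge2n-6$ and $h_j,h_k\ge n-4$; then $\sum h\ge4n-14$, a contradiction.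

*Layer $i$ with $\rho_i=1$.* Here $M_i=\{b,c\}$, $d\in Z_i$ and $|Z_i|=|Y_i|-2$. If $|r|\ge3n-4$, then $h_i\ge3n-9\ge2n-6$. If $|r|<3n-4$, then $r=\pm(1_\ell-1_{\ell'})$ with $b\in\ell$, $c\in\ell'$. As $b,c$ differ in exactly two coordinates, the cell $\ell\cap\ell'$, which is collinear with both, is $d$ or the other corner $d'$ of the rectangle on $b,c$. In the first case $r(d)=0$. In the second case $d\notin\ell\cup\ell'$, since $d,d'$ are nc. So $d\notin\mathrm{supp}\,r$, $|Y_i|\ge|r|+1=2n-1$, and $h_i=|Y_i|-5\ge2n-6$.

*Layer $i$ with $\rho_i=2$.* Here $M_i=Z_0$, the cells $b,c$ are in one class of $S\subset Y_i$ and $d$ in another. If $S$ has two classes, the two circuits have disjoint supports, one containing $b,c$, so $|Y_i|\ge(2n-2)+n\ge2n$. If $S$ has three classes, two of the three circuits contain $b,c$, so $2|Y_i|\ge2(2n-2)+n=5n-4$ and $|Y_i|\ge2n$, as $n\ge4$. So $|Z_i|=|Y_i|-3\ge2n-3$ and $h_i\ge2n-6$.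

*Layer $j$.* If $\rho_j=1$, then $M_j=\{b,d\}$, $c\in Z_j$ and $|Z_j|=|Y_j|-2$. Either $r=\pm1_\ell$ with $b,d\in\ell$, $c\notin\ell$, so $|Y_j|\ge n+1$ and $h_j\ge n-4$; or $|r|\ge2n-2$ and $h_j\ge2n-7\ge n-4$. If $\rho_j=2$, then $|Y_j|\ge2n-1$ by Lemma 12, $|Z_j|=|Y_j|-3$, and $h_j\ge2n-7\ge n-4$. Layer $k$ is treated in the same way, with $b$ and $c$ exchanged. This proves the claim.

**Step 15 ($w=4$, (I)).** Four cells: a triangular layer takes up so much room that the others are lines. From $4n\le7n-14$ we get $n\ge5$. We have $|Z_i|\le7n-14-4(n-1)=3n-10$ and $|Y_i|\le3n-6\le7n-15$, so all $Y_i$ are clean, and $\rho_i\le2$ by Lemma 12(ii). By (S) and (T) some layer, say $1$, is triangular. Put $h_i=|Z_i|-4\ge0$; $\sum h_i\le3n-14$.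

For any $b,c,d\in M_1$ from the three classes, the three circuits have total weight $2|S|\le2|Y_1|\le6n-12$. The lower bounds (7) hold verbatim for these three cells, so they form a corner: for a suitable naming $\{b,d\},\{c,d\}$ are collinear, $b,c$ are nc, and $\psi_0(d)=\psi_0(b)+\psi_0(c)$. Hence
$$\text{collinear }p,q\in M_1\text{ in different classes have }\psi_0(p)\ne\psi_0(q);\tag{8}$$
choose a third cell of $M_1$ from the third class, and then $\psi_0(p)-\psi_0(q)$ is $\pm\psi_0(b)$ or $\pm\psi_0(c)$.

Let $|M_1|=4-o$ with $o\in\{0,1\}$, so $\dim A_1=2+o$. By Lemma 12, $|Y_1|\ge2n-1$, so $h_1=|Y_1|-|M_1|-4\ge2n-9+o$. For $i\ne0,1$ it follows that $h_i\le n-5-o$ and $|Y_i|=|Z_i|+|M_i|\le n+3-o<2n-1$, so $\rho_i\le1$. If $M_i\ne\emptyset$, then $\mathrm{Rel}(Y_i)$ is generated by a circuit $r_i$ of weight $\le n+3-o$.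

Suppose $|r_i|\ge2n-2$. Then $n=5$, $o=0$, $h_i=0$, and $8\le|r_i|\le|Y_i|=4+|M_i|$, so $M_i=Z_0=M_1$ and $|r_i|=8<3n-4$. Hence $r_i=\pm(1_\ell-1_{\ell'})$ with $Z_0\subset\mathrm{supp}\,r_i$. Among three cells of $Z_0$ from different classes of layer $1$, two lie on the same line $\ell$ or $\ell'$. They are collinear and, by the equations of layer $i$, have equal $\psi_0$, contradicting (8).

So $|r_i|<2n-2$ and $r_i=\pm1_\ell$: layer $i$ says that $x$ is constant on $M_i\subset\ell$, and $\psi_0$ is constant on $M_i$. Let $\nu$ be the number of components of the graph of the layers $i\ne1$. All its edges are $+$ and join collinear cells with equal $\psi_0$. Its solution space has dimension $\nu$, so by (5) $\nu+\dim A_1\le4$, i.e. $\nu\le2-o$. If $o=0$, then $M_1=Z_0$, and by (8) no edge joins different classes, so $\nu\ge3$, a contradiction. If $o=1$, then $\nu=1$ and $\psi_0$ is constant on $Z_0$, contradicting (8), since a corner contains collinear cells of $M_1$ in different classes.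

**Step 16 ($w=4$, (II)).** In the last case we replace cleanness by the explicit form of the words $\omega_i$. Again $n\ge5$. We have $|Z_i|\le7n-15-4(n-1)=3n-11$. Here $\omega_i=\frac12$ on $Z_0\triangle Z_i$ and $0$ elsewhere, and $|\omega_i|\le3n-7<3n-4$. By Lemma 4 with $A=\{0,\frac12\}\cong\mathbb F_2$, $\omega_i$ is $\frac12$ times a sum of at most two distinct lines. With $\mu_i=|M_i|$ we have $h_i:=|Z_i|-4=|\omega_i|-2\mu_i\ge0$, and $\sum h_i\le3n-15$. Define $B_i\subset E$ as follows.

- If $\omega_i=0$: $B_i=E$. If $\omega_i=\frac12 1_\ell$: $x$ is constant on $M_i$.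
- Two lines $\ell,\ell'$, disjoint, or crossing in $x_0\in Z_0$ (then $x_0\in Z_i$, as $\omega_i(x_0)=0$): $x$ is constant on $M_i\cap\ell$ and constant on $M_i\cap\ell'$.
- Two lines crossing in $x_0\notin Z_0$ (then $x_0\notin Z_i$): $x=\kappa$ on $M_i\cap\ell$ and $x=-\kappa$ on $M_i\cap\ell'$ for some $\kappa$.

Then $B_i\subset A_i$. For one line this is (L). For two lines, note $M_i\subset\mathrm{supp}\,\omega_i$, so $M_i\subset\ell\cup\ell'$ and $x_0\notin M_i$. Subtract from $\sum x_be_b$ the zero vectors $\kappa\sum_\ell e_z$ and $\kappa'\sum_{\ell'}e_z$ ($\kappa,\kappa'$ the constants), respectively $\kappa(\sum_\ell e_z-\sum_{\ell'}e_z)$. The coefficients on $M_i$ become $0$, and in the last case the coefficient at $x_0$ is $0$. All other cells involved lie in $Z_i$: those of $Z_0\setminus M_i$ by definition, and those of $(\ell\cup\ell')\setminus Z_0$ lying on exactly one of the lines because $\omega_i=\frac12$ there.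

All equations between two cells arising here are $x_p=x_q$ for collinear pairs and $x_p=-x_q$ for nc pairs. If no nc equation occurs, $(1,1,1,1)\in\bigcap B_i\subset\bigcap A_i=0$, a contradiction. So some layer, say $1$, is of the last type with $M_1$ meeting both lines, and $h_1=2n-2-2\mu_1$.

If $\mu_1=4$, then $Z_0\subset\ell\triangle\ell'$, and two cells of $Z_0$ are collinear if and only if they are on the same line. The vector equal to $1$ on $\ell$ and $-1$ on $\ell'$ then satisfies all equations of all layers, a contradiction.

If $\mu_1\le3$, then $h_1\ge2n-8$, so the other layers have $h_i\le n-7$. For $i\ne1$, $|\omega_i|=n$ would require $n-2\mu_i\le n-7$, so $\mu_i=4$ and $Z_0$ lies on a line, contradicting the existence of an nc pair in $M_1$. And $|\omega_i|\in\{2n-2,2n\}$ gives $h_i\ge2n-10>n-7$. So all other $\omega_i=0$, and $\bigcap B_i=B_1\ne0$, contradicting $\bigcap B_i\subset\bigcap A_i=0$.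

All values $1\le w\le6$ are excluded in both situations (I) and (II). This proves Theorem 5, and with it Theorem 1 and Corollary 2. $\square$
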